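# Averages of completely multiplicative functions along binary forms

## 1. The values of $m^3+2n^3$ and a few primes

Take $P(m,n)=m^3+2n^3$ and the completely multiplicative function $f(k)=(-1)^{v_2(k)}$. That is, $f(2)=-1$, $f(p)=1$ for odd primes $p$, and $f$ is extended by $f(kl)=f(k)f(l)$. What is the average of $f(P(m,n))$ over $1\le m,n\le N$ for large $N$?

Write $i=v_2(m)$ and $j=v_2(n)$. The numbers $m^3$ and $2n^3$ have 2-adic valuations $3i$ and $3j+1$, which are never equal, so $v_2(P(m,n))=\min(3i,3j+1)$. The pairs with $v_2(m)=i$ have density $2^{-i-1}$, and those with $v_2(m)\ge i$ have density $2^{-i}$; the same holds for $n$. The minimum is $3i$ when $j\ge i$ (density $2^{-i-1}2^{-i}$), and it is $3j+1$ when $i\ge j+1$ (density $2^{-j-1}2^{-j-1}$). Pairs with $\min(3i,3j+1)\ge 3J$ have $i,j\ge J$, hence density $4^{-J}$, so we may sum over $i$ and $j$. The average tends to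
$$\sum_{i\ge0}(-1)^{i}2^{-2i-1}+\sum_{j\ge0}(-1)^{j+1}2^{-2j-2}=\Big(\frac12-\frac14\Big)\frac1{1+\frac14}=\frac15 .$$
So here the limit exists, and one can compute it.

Now look at $N=3$. The nine values of $m^3+2n^3$, with rows $m=1,2,3$ and columns $n=1,2,3$, are
$$\begin{array}{ccc}3&17&5\cdot11\\ 2\cdot5&2^3\cdot3&2\cdot31\\ 29&43&3^4\end{array}$$
The primes larger than $N^2=9$ that occur are $11,17,29,31,43$, and each divides exactly one value. Let $f(p)=0$ at these five primes and $f(p)=1$ at all others. Five of the nine values are killed, and the average at $N=3$ is $4/9<0.45$. In the long run these primes matter much less. Modulo $p\in\{11,17,29\}$ we have $p\equiv2\pmod 3$, cubing is a bijection, and $t^3+2$ has one root; so $p\mid P(m,n)$ has density $\frac{(p-1)+1}{p^2}=\frac1p$. Modulo $31$ and $43$ there are three roots, and the density is $\frac{3(p-1)+1}{p^2}<\frac3p$. Altogether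
$$\frac1{11}+\frac1{17}+\frac1{29}+3\Big(\frac1{31}+\frac1{43}\Big)<0.36 ,$$
so for large $N$ the average is above $0.63$. The average is low at one scale and high at later scales.

Can this be repeated at infinitely many scales, with one function $f$? More generally: let $f:\mathbb N\to\mathbb R$ be bounded and completely multiplicative, and let $P\in\mathbb Z[x,y]$ be homogeneous with $P(\mathbb N^2)\subseteq\mathbb N$, where $\mathbb N=\{1,2,\dots\}$. Must
$$\lim_{N\to\infty}\frac1{N^2}\sum_{m,n=1}^Nf(P(m,n))$$
exist? The problem is taken from Biao Wang, "On averages of completely multiplicative functions over co-prime integer pairs", arXiv:2406.09243 (2024). Two known cases are quoted there: the answer is positive when $P$ is a product of linear forms (Frantzikinakis and Host), and when $P(m,n)=m^2+n^2$ (Donoso, Le, Moreira and Sun). We shall see that in general the answer is no, already for $m^3+2n^3$.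

## 2. Irreducible factors of $P$ and three theorems

We write $[N]=\{1,\dots,N\}$ (and $[M]=\{1,\dots,\lfloor M\rfloor\}$ for real $M\ge1$) and
$$A_N(f,P)=\frac1{N^2}\sum_{m,n\le N}f(P(m,n)).$$
The letter $p$ denotes a prime. A set $E\subseteq\mathbb N^2$ has density $\lim_N N^{-2}\#(E\cap[N]^2)$ if this limit exists; a set defined by congruences modulo $q$ has a density, namely the proportion of allowed classes. "Form" means homogeneous polynomial. A completely multiplicative function has $f(1)=1$. If it is bounded, then $|f(p)|\le1$, because the powers $f(p)^k=f(p^k)$ are bounded; so $|f|\le1$. We use repeatedly that for numbers of absolute value at most $1$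
$$\Big|\prod_ia_i-\prod_ib_i\Big|\le\sum_i|a_i-b_i| ,\tag{1}$$
which follows by replacing one factor at a time.

By Gauss's lemma we can write $P=c\prod_iG_i^{e_i}$ with $c\in\mathbb Z\setminus\{0\}$ and $G_i\in\mathbb Z[x,y]$ primitive (coefficients with greatest common divisor $1$), irreducible over $\mathbb Q$ and pairwise non-proportional. Since $P>0$ on $\mathbb N^2$, no $G_i$ vanishes there, and
$$f(P(m,n))=f(|c|)\prod_if(|G_i(m,n)|)^{e_i}\qquad(m,n\in\mathbb N).\tag{2}$$
An irreducible form $G$ of degree at least $2$ has no zero in $\mathbb Q^2\setminus\{0\}$: a zero $(u,v)$ would give the factor $vx-uy$. For example, $P=(x^2-2y^2)^2$ is allowed in the question, although $x^2-2y^2$ takes both signs.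

**Theorem 1.** Let $P$ be as in the question, with an irreducible factor $G$ over $\mathbb Q$ of degree $d\ge3$. For every $\kappa\in(0,1)$ there is a completely multiplicative $f:\mathbb N\to\{0,1\}$ with $\sum_p(1-f(p))/p\le\kappa$ and
$$\liminf_NA_N(f,P)\le\frac2d,\qquad\limsup_NA_N(f,P)\ge1-\kappa .$$
So for $\kappa<1/3$ the limit does not exist. If $d\in\{3,4\}$ and $G$ has odd multiplicity in $P$, there is also a completely multiplicative $f:\mathbb N\to\{-1,1\}$ with $\sum_p(1-f(p))/p\le2\kappa$, $\liminf_NA_N(f,P)\le2/d$ and $\limsup_NA_N(f,P)\ge1-2\kappa$.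

**Theorem 2.** If all irreducible factors of $P$ have degree $\le2$ and $\sum_p(1-f(p))/p<\infty$, then $\lim_NA_N(f,P)$ exists. Hence, for a given $P$: the limit exists for all $f$ with $\sum_p(1-f(p))/p<\infty$ if and only if $P$ has no irreducible factor of degree $\ge3$.

**Theorem 3.** Let $P=cG^k$ with $G$ irreducible and $k\ge1$. The limit exists for every bounded real completely multiplicative $f$ if and only if $\deg G\le2$.

The form $m^3+2n^3$ is irreducible over $\mathbb Q$, since $-2$ is not a cube in $\mathbb Q$; so both parts of Theorem 1 apply to it. Not settled here is the case where all irreducible factors of $P$ have degree $\le2$, at least one is quadratic, at least two are distinct, and $\sum_p(1-f(p))/p=\infty$.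

We begin with Theorem 2, because its proof is the natural first approach and shows what goes wrong in degree three.

## 3. Truncating $f$ at large primes: degrees one and two

Let $f_y$ be the completely multiplicative function with $f_y(p)=f(p)$ for $p\le y$ and $f_y(p)=1$ for $p>y$. The plan is: $A_N(f_y,P)$ converges for every $P$, by congruences, as in the first example; then one compares $f$ with $f_y$. We first note that forms are rarely small, in the real or the $p$-adic sense.

**Lemma 1.** Let $G\in\mathbb Z[x,y]$ be a nonzero form of degree $D$.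

(a) Let $\mu_G(\varepsilon)$ be the area of $\{x\in[0,1]^2:|G(x)|\le2\varepsilon\}$. Then $\mu_G(\varepsilon)\to0$ as $\varepsilon\to0$, and
$$\limsup_NN^{-2}\#\{(m,n)\in[N]^2:|G(m,n)|\le\varepsilon N^D\}\le\mu_G(\varepsilon).$$

(b) For each prime $p$ the density of $\{p^J\mid G(m,n)\}$ tends to $0$ as $J\to\infty$.

*Proof.* (a) The sets decrease to $\{G=0\}\cap[0,1]^2$ as $\varepsilon\to 0$. This lies in finitely many lines through $0$ (or is empty), hence has area $0$. For the second claim let $\chi:[0,\infty)\to[0,1]$ be continuous, equal to $1$ on $[0,\varepsilon]$ and to $0$ on $[2\varepsilon,\infty)$. The proportion in question is at most $N^{-2}\sum_{m,n\le N}\chi(|G(m/N,n/N)|)$, a Riemann sum of a continuous function, which converges to $\int_{[0,1]^2}\chi(|G|)\le\mu_G(\varepsilon)$.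

(b) The density is the Haar measure of $\{x\in\mathbb Z_p^2:p^J\mid G(x)\}$. These sets decrease to the zero set of $G$ in $\mathbb Z_p^2$. For all but finitely many $v\in\mathbb Z_p$ the polynomial $G(\cdot,v)$ is nonzero and has finitely many zeros, so the zero set has measure $0$ by Fubini. $\square$

For $m^3+2n^3$, $p=2$, the density of $\{2^{3J}\mid P\}$ is $4^{-J}$, as computed in Section 1.

Now let $f$ be bounded, real and completely multiplicative, and $P$ as in the question.

**Step 1. For every $y$, $A_N(f_y,P)$ converges.** This step settles functions that differ from $1$ at finitely many primes, and holds for all degrees. Let $\varepsilon_J$ be the density of the set of pairs with $p^J\mid P(m,n)$ for some $p\le y$; by Lemma 1(b), $\varepsilon_J\to0$. Off this set, all $v_p(P(m,n))$ with $p\le y$ are less than $J$ and are determined by $(m,n)$ modulo $\prod_{p\le y}p^J$; hence so is $f_y(P(m,n))=\prod_{p\le y}f(p)^{v_p(P(m,n))}$. Replacing $f_y(P)$ by $0$ on the exceptional set gives a periodic function, whose averages converge,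 and changes $A_N$ by at most $\varepsilon_J+o(1)$. So $\limsup_N A_N(f_y,P)-\liminf_N A_N(f_y,P)\le2\varepsilon_J$ for all $J$.

**Step 2. Reduction of the comparison to single primes and single factors.** Assume now that all irreducible factors of $P$ have degree $\le2$ and that $\sum_p(1-f(p))/p<\infty$; all terms are nonnegative. For $y\ge|c|$, (1) and (2) give
$$|A_N(f,P)-A_N(f_y,P)|\le\sum_ie_i\,\frac1{N^2}\sum_{m,n\le N}\big|f(|G_i(m,n)|)-f_y(|G_i(m,n)|)\big| .$$
It suffices to prove, for each $i$, that the $\limsup_N$ of the $i$-th average tends to $0$ as $y\to\infty$. Indeed, then $A_N(f,P)$ is, up to an error that is small for large $y$, the convergent sequence $A_N(f_y,P)$, so it is Cauchy. By (1), for every $k\in\mathbb N$,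
$$|f(k)-f_y(k)|\le\sum_{p>y}\big(1-f(p)^{v_p(k)}\big)\le\sum_{p>y}v_p(k)(1-f(p)).\tag{3}$$
So we want bounds of the type
$$\sum_{m,n}v_p(G_i(m,n))\ll\frac{N^2}p .\tag{4}$$

**Step 3. Linear factors.** Here (4) is immediate. Let $G_i=ax+by$. As $G_i\ne0$ on $\mathbb N^2$, the coefficients do not have opposite signs (else $(|b|,|a|)$ is a zero), so up to sign $a,b\ge0$, and by symmetry $a\ge1$. Let $p>y\ge a$. If $p^j\mid am+bn$ for some pair in $[N]^2$, then $p^j\le CN$ with $C=a+b$. For given $n$, the condition fixes $m$ modulo $p^j$, so there are at most $N(N/p^j+1)\ll N^2/p^j$ pairs. Summing over $j\ge1$ gives (4), and by (3) the average is $\ll\sum_{p>y}(1-f(p))/p\to0$.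

**Step 4. Quadratic factors.** Here $p$ can be as large as a constant times $N^2$, and the row-by-row count of Step 3 gives only $N(N/p^j+1)$, which is useless for $p>N$. Instead we pass to ideals. Let
$$Q=ax^2+bxy+c'y^2,\quad K=\mathbb Q(\sqrt{b^2-4ac'}),\quad\omega=\frac{b+\sqrt{b^2-4ac'}}2,\quad\alpha=\alpha(m,n)=am+\omega n .$$
As $Q$ is irreducible, $a\ne0$ and $K$ is a quadratic field. The number $\omega$ lies in the ring of integers $O_K$, since $\omega^2-b\omega+ac'=0$. Multiplying $\alpha$ with its conjugate, we get $\mathrm N_{K/\mathbb Q}\,\alpha=aQ(m,n)$. Recall that the norm $\mathrm N\mathfrak b$ of an ideal satisfies $v_p(\mathrm N\mathfrak b)=\sum_{\mathfrak p\mid p}f_{\mathfrak p}v_{\mathfrak p}(\mathfrak b)$ with $f_{\mathfrak p}\in\{1,2\}$ and $\mathrm N\mathfrak p=p^{f_{\mathfrak p}}$, that $\mathrm N((\alpha))=|\mathrm N_{K/\mathbb Q}\,\alpha|$, and that the number $I(x)$ of nonzero integral ideals of norm at most $x$ is $O(x)$.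

For $Q=x^2+y^2$ we have $\alpha=m+in$, and different pairs in $\mathbb N^2$ give different ideals. For $Q=x^2-2y^2$ we have $\alpha=m+n\sqrt2$, and multiplication by the unit $3+2\sqrt2$ maps $(m,n)$ to $(3m+4n,2m+3n)$, which gives the same ideal. So we have to bound the number of pairs with the same ideal.

Fix $\eta>0$. By Lemma 1(a), pairs in $[N]^2$ with $|Q|<\eta N^2$ have proportion at most $\mu_Q(\eta)+o(1)$; for these we use $|f-f_y|\le2$. For the other pairs, both conjugates of $\alpha$ are $\ll N$ in absolute value, and their product is $|aQ|\ge\eta N^2$ in absolute value; so both are $\gg\eta N$. If two such $\alpha$ generate the same ideal, their quotient is a unit whose conjugates are all $O(1/\eta)$. There are only finitely many such units, because there are only finitely many elements of $O_K$ with bounded conjugates. So over these pairs the map to ideals $(\alpha)$ is at most $C_\eta$-to-one, with $\mathrm N((\alpha))\le CN^2$. Therefore, over these pairs,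
$$\sum v_p(Q)\le\sum v_p(\mathrm N\alpha)\le2\sum_{\mathfrak p\mid p}\sum_{j\ge1}C_\eta\,\#\{\mathfrak b:\mathrm N\mathfrak b\le CN^2,\ \mathfrak p^j\mid\mathfrak b\}=2C_\eta\sum_{\mathfrak p\mid p}\sum_{j\ge1}I\Big(\frac{CN^2}{\mathrm N\mathfrak p^j}\Big)\le C'_\eta\frac{N^2}p ,$$
because at most two primes $\mathfrak p$ lie above $p$, each with $\mathrm N\mathfrak p\ge p$. By (3), the $\limsup_N$ of the average is at most $2\mu_Q(\eta)+C'_\eta\sum_{p>y}(1-f(p))/p$. Let $y\to\infty$, then $\eta\to0$. This proves the first assertion of Theorem 2, hence the "if" part of its second assertion; the "only if" part will follow from Theorem 1. $\square$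

## 4. Primes beyond $N^2$ and the failure of truncation in degree three

Let $G$ be irreducible of degree $d\ge3$. Step 1 still works. Step 2 needs (4), and this is where the approach stops. The values have size $N^d$, so they can have prime factors $p>N^{2+\delta}$. If such a $p$ divides even one value with $m,n\le N$, then the left side of (4) is at least $1$, while $N^2/p<N^{-\delta}$. Discarding a small proportion of pairs does not help, because these primes are not rare, as the following count will show.

Consider the primes $p>N^{2-\delta}$ that divide some $G(m,n)$ with $m,n\le N$. There are $O(N^2)$ of them, since there are $N^2$ values and each has at most $d$ such prime factors for large $N$. Those above $N^{2+\delta}$ therefore contribute $O(N^{-\delta})$ to $\sum1/p$; those between $N^{2-\delta}$ and $N^{2+\delta}$ contribute about $\log\frac{2+\delta}{2-\delta}\approx\delta$ by Mertens' theorem. So the whole set is small in the sense of $\sum1/p$. Yet it meets a positive proportion of pairs. Typically $\log|G(m,n)|\approx d\log N$.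 A prime $p$ divides about the proportion $r(p)/p$ of the values, where $r(p)$ is the number of roots of $G(t,1)$ modulo $p$, and $r(p)$ is $1$ on average; so the primes up to $N^{2-\delta}$ contribute to $\log|G(m,n)|$ on average only $\sum_{p\le N^{2-\delta}}r(p)\frac{\log p}p\approx(2-\delta)\log N$. A pair whose value has no larger prime factor must get the full $d\log N$ from these primes, and this can happen only for a proportion $(2-\delta)/d\le\frac23$ of the pairs.

This suggests a counterexample: change $f$ on these primes for a sparse sequence of scales $N_k$. At $N_k$ a positive proportion of the values is affected; at much larger scales, before $N_{k+1}$, the change is nearly invisible.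

To make the average rigorous we need to count pairs with $p\mid G(m,n)$ for $p$ up to $N^{2-\delta}$. Counting row by row gives $r(p)N(N/p+O(1))$; the error $O(N)$, weighted by $\log p$ and summed over $p\le N^{2-\delta}$, is of order $N^{3-\delta}$, much larger than $N^2\log N$. The pairs form lattices, and the error for a lattice is governed by its shortest vector. Short vectors cannot occur for many primes, since the primes divide the value of $G$ at the short vector. This is what we do next.

## 5. Lattice points in a square and roots modulo prime powers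

A lattice $\Lambda\subset\mathbb Z^2$ is a subgroup of finite index; its determinant $\Delta$ is this index. For a prime $p$ and $t\in\mathbb Z/p$ put
$$\Lambda_{p,t}=\{(m,n)\in\mathbb Z^2:m\equiv tn\pmod p\},$$
a lattice of determinant $p$. For example, $11^3+2=1333=43\cdot31$, so $11$ is a root of $t^3+2$ modulo $31$. The lattice $\Lambda_{31,11}$ contains $(11,1)$, $(-9,2)$ and $(2,3)$; its shortest nonzero vectors are $\pm(2,3)$, and $2^3+2\cdot3^3=62$ is divisible by $31$.

**Lemma 2.** Let $\Lambda\subset\mathbb Z^2$ be a lattice of determinant $\Delta$ whose shortest nonzero vectors have length $\lambda$. Then $\lambda^2\le\frac2{\sqrt3}\Delta$ and, with an absolute constant $C$,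
$$\#(\Lambda\cap[N]^2)\le\frac{N^2}\Delta+C\frac N\lambda .\tag{5}$$

*Proof.* Let $v$ be a shortest nonzero vector. The points of $\Lambda$ lie on lines parallel to $v$, at spacing $h=\Delta/\lambda$, with consecutive points on a line at distance $\lambda$. The line next to the one through $0$ contains a lattice point at distance at most $\lambda/2$ from the foot of the perpendicular from $0$; its length is at least $\lambda$, so $h^2+\lambda^2/4\ge\lambda^2$, that is, $h\ge\frac{\sqrt3}2\lambda$ and $\Delta=h\lambda\ge\frac{\sqrt3}2\lambda^2$.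

The square $[0,N]^2$ has width at most $\sqrt2N$ in every direction, so at most $\sqrt2N/h+1$ of the lines meet it. Let $\ell_j$ be the lengths of the intersections. As a function of the position of the line, the length of the intersection is first nondecreasing, then nonincreasing (the square is convex), has integral $N^2$ and maximum at most $\sqrt2N$. For such a function, sampled at spacing $h$, we have $h\sum\ell_j\le N^2+h\sqrt2N$: a sample in the rising part, not the last one, is bounded by the mean over the interval of length $h$ after it; a sample in the falling part, not the first one, by the mean over the interval before it; and of the two samples next to the maximum, the smaller is bounded by the mean over the interval between them and the larger by $\sqrt2N$. A segment of length $\ell_j$ contains at most $\ell_j/\lambda+1$ points. Hence the count is at most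
$$\frac1\lambda\Big(\frac{N^2}h+\sqrt2N\Big)+\frac{\sqrt2N}h+1=\frac{N^2}\Delta+\frac{\sqrt2N}\lambda+\frac{\sqrt2N\lambda}\Delta+1 .$$
Here $\lambda/\Delta\le2/\lambda$ by the first part. If the count is nonzero, then $\lambda\le\sqrt2N$, so $1\le\sqrt2N/\lambda$. $\square$

**Lemma 3.** Let $g\in\mathbb Z[t]$ be primitive of degree $d\ge1$ with nonzero discriminant. The number of roots of $g$ modulo $p^k$ is bounded uniformly in $p$ and $k$. For all but finitely many $p$ it is at most $d$ for every $k$.

*Proof.* Let $R\ne0$ be the resultant of $g$ and $g'$. It is an integer of the form $R=Ag+Bg'$ with $A,B\in\mathbb Z[t]$. Let $\nu=v_p(R)$. For $k\le\nu$ there are at most $p^\nu$ roots modulo $p^k$. Let $k>\nu$. If $g(t)\equiv0\pmod{p^k}$, then $v_p(g'(t))\le\nu$, since otherwise $p^{\nu+1}\mid R$. Let $t$ and $t+u$ be two roots modulo $p^k$ with $v_p(u)\ge\nu+1$. From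
$$g(t+u)-g(t)=u\big(g'(t)+u\cdot(\text{integer})\big)$$
and $v_p(g'(t))\le\nu<v_p(u)$ we get $k\le v_p(u)+v_p(g'(t))\le v_p(u)+\nu$. So roots congruent modulo $p^{\nu+1}$ are congruent modulo $p^{k-\nu}$. This gives at most $p^{\nu+1}\cdot p^\nu$ roots modulo $p^k$. If $\nu=0$, then each root modulo $p$ gives at most one root modulo $p^k$, and $g$, being primitive, has at most $d$ roots modulo $p$. Only finitely many $p$ have $\nu>0$. $\square$

## 6. How often $G(m,n)$ has a prime factor above $N^{2-\delta}$

**Lemma 4.** Let $G\in\mathbb Z[x,y]$ be a primitive irreducible form of degree $d\ge3$, let $0<\delta<1$, and let $U_N$ be the set of $(m,n)\in[N]^2$ such that $G(m,n)$ has no prime factor $>N^{2-\delta}$. Then $\limsup_N|U_N|/N^2\le(2-\delta)/d$.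

Put $z=N^{2-\delta}$ and $g(t)=G(t,1)$. As $G$ is irreducible of degree at least $2$, we have $G(1,0)\ne0$ and $G(0,1)\neq 0$; so $g(t)$ and $G(1,t)$ have degree $d$, and they are primitive and irreducible over $\mathbb Q$, so have nonzero discriminant. Let $r(p)$ be the number of roots of $g$ modulo $p$. For $g=t^3+2$: $r(5)=1$ (root $t=2$), $r(7)=0$ (the cubes modulo $7$ are $0,\pm1$), $r(31)=3$.

Two textbook facts are used. By Dedekind's theorem, for all but finitely many $p$, $r(p)$ is the number of primes of norm $p$ above $p$ in the field $\mathbb Q[t]/(g)$. (If $g$ has leading coefficient $g_0$ and root $\theta$, use the algebraic integer $g_0\theta$ and primes $p\nmid g_0$ not dividing the discriminant.) Mertens' theorem for number fields (Landau) says $\sum_{\mathrm N\mathfrak p\le z}\log\mathrm N\mathfrak p/\mathrm N\mathfrak p=\log z+O(1)$, and the primes whose norm is not a rational prime contribute $O(1)$. So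
$$\sum_{p\le z}r(p)\frac{\log p}p=\log z+O(1).\tag{6}$$

Fix $\eta\in(0,1/2)$ and an integer $D_0\ge1$. Implied constants depend on $G$ only, $N$ is large in terms of $G,\delta,\eta,D_0$, and $o(1)$ refers to $N\to\infty$. In particular $N^\eta$ exceeds $4$, $D_0$, $|G(1,0)|$ and all exceptional primes above and in Lemma 3.

**Step (a). Small primes, with all their powers, contribute little.** Let $s(m,n)=\sum_{p\le N^\eta}v_p(G(m,n))\log p$. We show
$$\sum_{m,n\le N}s(m,n)\ll\eta N^2\log N+o(N^2\log N).\tag{7}$$
Write $(m,n)=e\,(m',n')$ with $\gcd(m',n')=1$. Then $v_p(G(m,n))=d\,v_p(e)+v_p(G(m',n'))$. The first term contributes at most $d\sum_{e\le N}(N/e)^2\log e=O(N^2)$.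

For the second term let $M=N/e$, and consider coprime $(m',n')\in[M]^2$ with $p^k\mid G(m',n')$. Either $p\nmid n'$, and then $m'\equiv tn'\pmod{p^k}$ with $G(t,1)\equiv0\pmod{p^k}$; or $p\nmid m'$, and then $n'\equiv tm'\pmod{p^k}$ with $G(1,t)\equiv0\pmod{p^k}$. By Lemma 3 there are $O(1)$ possible $t$; each gives at most $M(M/p^k+1)$ pairs. Since $0<|G(m',n')|\ll N^d$, only $k$ with $k\log p\le\log(CN^d)$ occur. So the contribution of $e$ is
$$\ll M^2\sum_{p\le N^\eta}\sum_{k\ge1}\frac{\log p}{p^k}+M\sum_{p\le N^\eta}\log(CN^d)\ll M^2(\eta\log N+1)+MN^\eta\log N .$$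
Summing over $e\le N$ gives $\ll N^2(\eta\log N+1)+N^{1+\eta}(\log N)^2$, which proves (7), since $\eta<1/2$.

**Step (b). Primes between $N^\eta$ and $z$ contribute at most $(2-\delta)\log N$ on average.** We show
$$\sum_{N^\eta<p\le z}\log p\;\#\{(m,n)\in[N]^2:p\mid G(m,n)\}\le(2-\delta+o(1))N^2\log N .\tag{8}$$
Let $p\mid G(m,n)$. If $p\nmid n$, then $(m,n)\in\Lambda_{p,t}$ for some root $t$ of $g$ modulo $p$. If $p\mid n$, then $p\mid G(1,0)m^d$, so $p\mid m$, and $(m,n)$ lies in every $\Lambda_{p,t}$.

If $r(p)=0$, only pairs with $p\mid m$ and $p\mid n$ remain, at most $N^2/p^2$; in total they contribute at most $N^2\sum_{p>N^\eta}\log p/p^2=o(N^2)$. If $r(p)\ge1$, then by (5) the count is at most $r(p)N^2/p+\sum_tCN/\lambda_{p,t}$, where $\lambda_{p,t}$ is the length of the shortest nonzero vectors of $\Lambda_{p,t}$. By (6), the first terms contribute at most $N^2(\log z+O(1))=(2-\delta+o(1))N^2\log N$.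

It remains to bound $CN\sum_{p,t}\log p/\lambda_{p,t}$. Let $v=v(p,t)=(a,b)$ be a shortest nonzero vector of $\Lambda_{p,t}$. By Lemma 2, $0<|v|\le2\sqrt p\le2N^{1-\delta/2}$. Since $a\equiv tb$, we have $G(v)\equiv b^dg(t)\equiv0\pmod p$; and $G(v)\ne0$ as $G$ has no rational zero. If $p\mid b$, then $p\mid a$ and $|v|\ge p>2\sqrt p$, a contradiction; so $t\equiv ab^{-1}$ is determined by $v$ and $p$. Now sum over $v$ first: for fixed $v$ the primes belonging to it satisfy $\sum_{p\mid G(v)}\log p\le\log|G(v)|\ll\log N$. Hence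
$$N\sum_{p,t}\frac{\log p}{\lambda_{p,t}}\ll N\log N\sum_{0<|v|\le2N^{1-\delta/2}}\frac1{|v|}\ll N\log N\cdot N^{1-\delta/2}=o(N^2).$$
This proves (8).

**Step (c). Squares of primes between $N^\eta$ and $z$ can be ignored.** In (8) each prime is counted once, without multiplicity, so we show: the number of $(m,n)\in[N]^2$ with $\gcd(m,n)\le D_0$ and $p^2\mid G(m,n)$ for some $N^\eta<p\le z$ is $o(N^2)$. If $p\mid n$, then $p\mid m$ as before, so $p\le D_0$, which is impossible. So $m\equiv tn\pmod{p^2}$, where $t$ is one of at most $d$ roots of $g$ modulo $p^2$, and the pair lies in a lattice of determinant $p^2$.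

For $p\le2N$ we use (5) with $\lambda\ge1$; in total we get
$$\ll\sum_{N^\eta<p\le2N}\Big(\frac{N^2}{p^2}+N\Big)\ll N^{2-\eta}+\frac{N^2}{\log N}.$$
For $p>2N$, any two vectors of the lattice in $[N]^2$ have a determinant that is divisible by $p^2$ and of absolute value at most $N^2<p^2$, hence $0$. So all lattice points in $[N]^2$ are on one line through $0$; they are multiples of one primitive vector, the multiplier being the gcd, and at most $D_0$ of them have gcd $\le D_0$. In total this gives at most $dD_0z=dD_0N^{2-\delta}$ pairs.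

**Step (d). Comparing with the size of $G$.** Remove from $U_N$ the pairs with $\gcd>D_0$ (at most $N^2\sum_{e>D_0}e^{-2}\le N^2/D_0$), the pairs of Step (c), and the pairs with $|G(m,n)|<N^{d-\eta}$. The last set has $o(N^2)$ elements: for every $\varepsilon>0$ we have $N^{-\eta}\le\varepsilon$ for large $N$, so Lemma 1(a) bounds the $\limsup$ of its proportion by $\mu_G(\varepsilon)$, and $\varepsilon$ is arbitrary. For each remaining pair, all prime factors are at most $z$ and those above $N^\eta$ occur to the first power, so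
$$(d-\eta)\log N\le\log|G(m,n)|=s(m,n)+\sum_{\substack{N^\eta<p\le z\\p\mid G(m,n)}}\log p .$$
Summing over the remaining pairs and using (7) and (8),
$$|U_N|\le N^2\Big(\frac{2-\delta+C\eta}{d-\eta}+\frac1{D_0}+o(1)\Big).$$
Let $N\to\infty$, then $\eta\to0$ and $D_0\to\infty$. This proves Lemma 4. $\square$

## 7. A function that is small at the scales $N_k$ and large at the scales $M_k$

We prove Theorem 1. Let $G$ be one of the $G_i$ in $P=c\prod G_i^{e_i}$, of degree $d\ge3$; let $D=\deg P\ge3$, $\kappa\in(0,1)$ and $\delta_k=\kappa2^{-k}/(3D)$. For integers $N_1<N_2<\cdots$ to be chosen, put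
$$S_k=\{p:\ p>N_k^{2-\delta_k},\ p\mid G(m,n)\text{ for some }m,n\le N_k\}.$$

**Step 1. The sets $S_k$ are small.** We show that for $N_k$ large
$$\sum_{p\in S_k}\frac1p\le3\delta_k .\tag{9}$$
Let $|G|\le C_GN_k^d$ on $[N_k]^2$, and $N_k>C_G$. A value $G(m,n)\ne0$ with $j$ distinct prime factors $>N_k$ satisfies $N_k^j<C_GN_k^d<N_k^{d+1}$, so $j\le d$. Since $N_k^{2-\delta_k}>N_k$, we get $|S_k|\le dN_k^2$. By Mertens' theorem
$$\sum_{p\in S_k}\frac1p\le\sum_{N_k^{2-\delta_k}<p\le N_k^{2+\delta_k}}\frac1p+\frac{dN_k^2}{N_k^{2+\delta_k}}\le\log\frac{2+\delta_k}{2-\delta_k}+O\Big(\frac1{\log N_k}\Big)+dN_k^{-\delta_k}.$$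
The function $\delta\mapsto\log\frac{2+\delta}{2-\delta}$ is convex on $[0,1]$, vanishes at $0$ and equals $\log3<1.1$ at $1$; so the first term is at most $1.1\,\delta_k$, and (9) holds for $N_k$ large.

**Step 2. Choice of the scales.** Choose inductively $N_1<M_1<N_2<M_2<\cdots$ as follows.

* $N_k$ is so large that (9) holds, that $|U_{N_k}|\le\frac2dN_k^2$ (where $U_{N_k}$ is taken with $\delta=\delta_k$; possible by Lemma 4, as $(2-\delta_k)/d<2/d$), that $N_k>|c|$, and, for $k\ge2$, that $N_k>\max_{m,n\le M_{k-1}}P(m,n)$ and that $N_k$ exceeds all elements of $S_1\cup\dots\cup S_{k-1}$.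
* $M_k\ge k$ is so large that the proportion of $(m,n)\in[M_k]^2$ for which some $p\in S_1\cup\dots\cup S_k$ divides $P(m,n)$ is at most $D\sum_{j\le k}\sum_{p\in S_j}\frac1p+\frac1k$.

The choice of $M_k$ is possible because $S_1\cup\dots\cup S_k$ is a finite set of primes $p>|c|$, and for $p\nmid c$ the set $\{p\mid P(m,n)\}$ has density at most $D/p$. Indeed, by Gauss's lemma $P$ modulo $p$ is a nonzero form of degree $D$; its zeros in $\mathbb F_p^2$ lie on at most $D$ lines through the origin, so there are at most $D(p-1)+1\le Dp$ of them among $p^2$ points.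

The sets $S_k$ are disjoint, since elements of $S_k$ exceed $N_k$ and hence all elements of the earlier sets.

**Step 3. The $\{0,1\}$-valued function.** Let $S=\bigcup_kS_k$, and let $f$ be completely multiplicative with $f(p)=0$ for $p\in S$ and $f(p)=1$ otherwise. By (9), $\sum_p(1-f(p))/p\le3\sum_k\delta_k=\kappa/D\le\kappa$.

*At $N_k$.* If $(m,n)\in[N_k]^2\setminus U_{N_k}$, some $p>N_k^{2-\delta_k}$ divides $G(m,n)$. Then $p\in S_k$ and $p\mid P(m,n)$, so $f(P(m,n))=0$. Thus $A_{N_k}(f,P)\le|U_{N_k}|/N_k^2\le2/d$.

*At $M_k$.* For $j>k$, primes in $S_j$ exceed $N_j>\max_{m,n\le M_{j-1}}P(m,n)$, hence exceed all $P(m,n)$ with $m,n\le M_k$. So $f(P(m,n))=1$ unless some $p\in S_1\cup\dots\cup S_k$ divides $P(m,n)$, and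
$$A_{M_k}(f,P)\ge1-3D\sum_j\delta_j-\frac1k\ge1-\kappa-\frac1k .$$

Hence $\liminf_N A_N(f,P)\le2/d$ and $\limsup_N A_N(f,P)\ge1-\kappa$. If $\kappa<1/3$, then $\frac2d\le\frac23<1-\kappa$, and the limit does not exist. This answers the question negatively. Since this $f$ satisfies $\sum_p(1-f(p))/p<\infty$, it also proves the "only if" part of Theorem 2.

**Step 4. The $\{-1,1\}$-valued function.** Let $d\in\{3,4\}$, and let the multiplicity $e$ of $G$ in $P$ be odd. If $f(p)=-1$ on all of $S_k$, values could be affected by two primes and the signs would cancel; so we choose the signs on $S_k$ at random. For this we need that a prime of $S_k$ occurs in $P(m,n)$ to an odd power, for most pairs outside $U_{N_k}$.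

*Only $G$ contributes.* Let $p\in S_k$, $m,n\le N_k$ and $p\mid G(m,n)$. As $p>N_k$, $p$ divides neither $m$ nor $n$. If $G_i\ne G$, then $G$ and $G_i$ have no common factor, so there are a nonzero integer $R_i$ and an exponent $l$ such that $R_iy^l$ is a combination of $G$ and $G_i$ with coefficients in $\mathbb Z[x,y]$: combine $G(t,1)$ and $G_i(t,1)$, which are coprime in $\mathbb Q[t]$, to an integer and homogenize. If $p$ divided $G_i(m,n)$ too, then $p\mid R_in^l$, so $p\mid R_i$, which is impossible if $N_k>|R_i|$; we require this of $N_k$. As also $p\nmid c$, we get $v_p(P(m,n))=e\,v_p(G(m,n))$.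

*Squares are rare.* For every $D_0$, the number of pairs in $[N_k]^2$ with $p^2\mid G(m,n)$ for some $p>N_k^{2-\delta_k}$ is at most $N_k^2/D_0+o(N_k^2)$, where $o$ refers to $N_k\to\infty$ with $k$ and $D_0$ fixed. If $d=3$ there are none, since $p^2>N_k^{4-2\delta_k}>C_GN_k^3$ for large $N_k$ (note $\delta_k<\frac12$). If $d=4$, then $p^2\le C_GN_k^4$, so $p\le C'N_k^2$. As in Step (c) of Section 6, $m\equiv tn\pmod{p^2}$ with at most $d$ possible $t$, and since $p^2>N_k^2$, each of these lattices contains at most $D_0$ pairs of $[N_k]^2$ with $\gcd\le D_0$. This gives at most $dD_0\,\pi(C'N_k^2)=o(N_k^2)$ pairs, in addition to at most $N_k^2/D_0$ pairs with $\gcd>D_0$.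

*Choice of signs.* Let $f(p)=1$ for $p\notin S$, and suppose that the signs on $S_1,\dots,S_{k-1}$ have been chosen. Primes in later sets $S_j$, $j>k$, do not divide $P(m,n)$ for $m,n\le N_k<M_k$. For every pair outside $U_{N_k}$ and outside the rare set just counted, some $p\in S_k$ divides $G(m,n)$ exactly once, so it has odd exponent $e$ in $P(m,n)$. For independent uniform random signs on $S_k$, the expectation of $f(P(m,n))$ is then $0$. By Lemma 4, the expectation of $A_{N_k}(f,P)$ is at most $\frac{2-\delta_k}d+\frac1{D_0}+o(1)$, which is at most $\frac2d$ if $D_0$ is chosen suitably (depending on $k$) and $N_k$ is large enough; we require this of $N_k$. So some choice of signs on $S_k$ gives $A_{N_k}(f,P)\le2/d$. We fix it and go on to $M_k$, whose choice does not involve the signs.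

*Conclusion.* As in Step 3, $\sum_p(1-f(p))/p\le2\sum_{p\in S}1/p\le2\kappa$. At $M_k$, $f(P(m,n))\ne1$ on a proportion at most $\kappa+\frac1k$ of the pairs, so $A_{M_k}(f,P)\ge1-2\kappa-\frac2k$. This proves Theorem 1. $\square$

## 8. Powers of a quadratic form: what has to be shown

We turn to Theorem 3. Let $P=cG^k$ with $G$ irreducible; we may take $G$ primitive. If $\deg G\ge3$, the limit fails to exist for some $f$ by Theorem 1. If $\deg G=1$, the limit exists by the quoted theorem of Frantzikinakis and Host on products of linear forms (and for constant $P$ there is nothing to prove). So let $G=Q=ax^2+bxy+c'y^2$ be a primitive irreducible quadratic form. By (2), $f(P)=f(|c|)\,g(|Q|)$, where $g=f^k$ is completely multiplicative with values in $[-1,1]$. We must show that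
$$\frac1{N^2}\sum_{m,n\le N}g(|Q(m,n)|)\quad\text{converges},\tag{10}$$
now without any hypothesis on $\sum_p(1-g(p))/p$, so that truncation is not available.

Take $Q=m^2+n^2$ and $K=\mathbb Q(i)$. Summing over the disc $m^2+n^2\le X$ (over all $(m,n)\in\mathbb Z^2\setminus\{0\}$) would give $4\sum_{\mathrm N\mathfrak b\le X}g(\mathrm N\mathfrak b)$, a sum of a real completely multiplicative function over ideals, which can be treated by a mean value theorem. But we sum over a square, not a disc, so the angle of $m+in$ matters. Angles are detected by Hecke characters $\chi$, so we are led to sums of $g(\mathrm N\mathfrak b)\chi(\mathfrak b)$, which are complex valued. Complex-valued completely multiplicative functions of modulus at most $1$ need not have mean values: from $I(x)=c_Kx+O(x^{1/2})$ partial summation gives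
$$\frac1x\sum_{\mathrm N\mathfrak b\le x}\mathrm N\mathfrak b^{it}=\frac{c_Kx^{it}}{1+it}+o(1),$$
which does not converge for $t\ne0$. So we must exclude that $g(\mathrm N\mathfrak b)\chi(\mathfrak b)$ behaves like $\mathrm N\mathfrak b^{it}$ with $t\neq 0$. Since $g$ is real, its square is nonnegative, and such behavior would make $\chi^2$ behave like $\mathrm N\mathfrak b^{2it}$. Hecke's theorem on $L$-functions then leaves only $\chi^2=1$, $t=0$; in this case everything is real, and a limit exists.

Throughout Sections 9 to 12, $K,\omega,\alpha(m,n)=am+\omega n$ are as in Step 4 of Section 3, ideals are nonzero, and $\mathfrak p$ denotes a prime ideal. We recall the textbook facts about a quadratic field $K$.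

* $I(x)=\#\{\mathfrak b\subseteq O_K:\mathrm N\mathfrak b\le x\}=c_Kx+O(x^{1/2})$ for $x>0$, with $c_K>0$.
* Prime ideal theorem: $\#\{\mathfrak p:\mathrm N\mathfrak p\le x\}\sim x/\log x$. Moreover $\sum_{\mathrm N\mathfrak p\le x}1/\mathrm N\mathfrak p=\log\log x+\text{const}+o(1)$, and $\psi_K(v)=\sum_{\mathrm N\mathfrak b\le v}\Lambda_K(\mathfrak b)\ll v$, where $\Lambda_K(\mathfrak p^j)=\log\mathrm N\mathfrak p$ for $j\ge1$ and $\Lambda_K=0$ at all other ideals.
* $\zeta_K(s)=\sum_{\mathfrak b}\mathrm N\mathfrak b^{-s}$ is meromorphic with a simple pole at $s=1$ and no other pole; so $\zeta_K(\sigma)\asymp1/(\sigma-1)$ for $1<\sigma\le3$, and $\log\zeta_K(\sigma)=\sum_{\mathfrak p}\mathrm N\mathfrak p^{-\sigma}+O(1)$.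

## 9. Mean values of completely multiplicative functions on ideals

**Proposition 5.** Let $h$ be completely multiplicative on the integral ideals of $K$, complex valued with $|h|\le1$, and let $S_h(x)=\sum_{\mathrm N\mathfrak b\le x}h(\mathfrak b)$.

(i) If $\sum_{\mathfrak p}(1-\operatorname{Re}h(\mathfrak p)\mathrm N\mathfrak p^{-it})/\mathrm N\mathfrak p=\infty$ for all $t\in\mathbb R$, then $S_h(x)=o(x)$.

(ii) If $h$ is real and $\sum_{\mathfrak p}(1-h(\mathfrak p))/\mathrm N\mathfrak p<\infty$, then $S_h(x)/x$ converges.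

*Proof of (ii).* This is truncation again. Let $h_y$ agree with $h$ at primes of norm $\le y$ and be $1$ at the other primes. Then $h_y=1*k$ (Dirichlet convolution), where $k$ is multiplicative, supported on products of primes of norm $\le y$, with $k(\mathfrak p^j)=h(\mathfrak p)^j-h(\mathfrak p)^{j-1}$. The sum $\sum_{\mathfrak b}|k(\mathfrak b)|/\mathrm N\mathfrak b$ is a finite product of convergent series. So $\frac1x\sum_{\mathrm N\mathfrak b\le x}h_y(\mathfrak b)=\sum_{\mathfrak c}k(\mathfrak c)\frac{I(x/\mathrm N\mathfrak c)}x$ converges to $c_K\sum_{\mathfrak c}k(\mathfrak c)/\mathrm N\mathfrak c$ by dominated convergence. As in (3),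
$$\Big|S_h(x)-\sum_{\mathrm N\mathfrak b\le x}h_y(\mathfrak b)\Big|\le\sum_{\mathrm N\mathfrak p>y}(1-h(\mathfrak p))\sum_{j\ge1}I(x/\mathrm N\mathfrak p^j)\ll x\sum_{\mathrm N\mathfrak p>y}\frac{1-h(\mathfrak p)}{\mathrm N\mathfrak p},$$
which is $x$ times a quantity tending to $0$ as $y\to\infty$. So $S_h(x)/x$ is Cauchy. $\square$

*Proof of (i).* Write $S=S_h$.

**Step A. Bounding $S(x)$ by an average of $|S(v)|$ over $v$.** We show that it suffices to prove
$$J(x):=\frac1{\log x}\int_1^x\frac{|S(v)|}{v^2}\,dv\to0\qquad(x\to\infty).$$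
Fix a small $\varepsilon>0$; $x$ is large in terms of $\varepsilon$, and implied constants do not depend on $\varepsilon$. Let $\mathcal P$ be the set of primes $\mathfrak p$ with $x^{\varepsilon^2}<\mathrm N\mathfrak p\le x^\varepsilon$, put $L=\sum_{\mathfrak p\in\mathcal P}1/\mathrm N\mathfrak p=\log(1/\varepsilon)+o(1)$, and let $w(\mathfrak b)=\#\{\mathfrak p\in\mathcal P:\mathfrak p\mid\mathfrak b\}$. Since $\sum_{\mathrm N\mathfrak p\le x^\varepsilon}\mathrm N\mathfrak p^{-1/2}\ll x^{\varepsilon/2}$, the formula for $I$ gives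
$$\sum_{\mathrm N\mathfrak b\le x}w=\sum_{\mathfrak p\in\mathcal P}I(x/\mathrm N\mathfrak p)=c_KxL+O(x^{1/2+\varepsilon}),$$
$$\sum_{\mathrm N\mathfrak b\le x}w^2=\sum_{\mathfrak p\ne\mathfrak q}I\Big(\frac x{\mathrm N\mathfrak p\mathrm N\mathfrak q}\Big)+\sum_{\mathfrak p}I\Big(\frac x{\mathrm N\mathfrak p}\Big)\le c_Kx(L^2+L)+O(x^{1/2+\varepsilon}).$$
Hence $\sum_{\mathrm N\mathfrak b\le x}(w-L)^2\le c_KxL+o(x)$, and by Cauchy–Schwarz $\sum_{\mathrm N\mathfrak b\le x}|w-L|\ll xL^{1/2}$. Complete multiplicativity gives $\sum_{\mathrm N\mathfrak b\le x}h(\mathfrak b)w(\mathfrak b)=\sum_{\mathfrak p\in\mathcal P}h(\mathfrak p)S(x/\mathrm N\mathfrak p)$. Comparing with $LS(x)$,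
$$|S(x)|\le\frac1L\sum_{\mathfrak p\in\mathcal P}|S(x/\mathrm N\mathfrak p)|+O(xL^{-1/2}).$$

Next we replace the sum over primes by an integral. Cover $(x^{\varepsilon^2},x^\varepsilon]$ by the intervals $(y,(1+\varepsilon)y]$ with $y=x^{\varepsilon^2}(1+\varepsilon)^i$, $i\ge0$, $y<x^\varepsilon$. If $\mathrm N\mathfrak p$ and $u$ lie in the same interval, then
$$|S(x/\mathrm N\mathfrak p)-S(x/u)|\le|I(x/\mathrm N\mathfrak p)-I(x/u)|\ll\varepsilon\frac xy+\Big(\frac xy\Big)^{1/2}\ll\varepsilon\frac xy .$$
So $|S(x/\mathrm N\mathfrak p)|$ is at most $\frac1{\varepsilon y}\int_y^{(1+\varepsilon)y}|S(x/u)|\,du+O(\varepsilon x/y)$. By the prime ideal theorem the interval contains at most $2\varepsilon y/\log y$ primes. So the sum of $|S(x/\mathrm N\mathfrak p)|$ over its primes is at most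
$$\frac2{\log y}\int_y^{(1+\varepsilon)y}|S(x/u)|\,du+O\Big(\frac{\varepsilon^2x}{\log y}\Big).$$
Now add up. With $\log y=\varepsilon^2\log x+i\log(1+\varepsilon)$,
$$\sum_y\frac\varepsilon{\log y}\le\frac1{\varepsilon\log x}+\frac\varepsilon{\log(1+\varepsilon)}\int_{\varepsilon^2\log x}^{\varepsilon\log x}\frac{du}u\le o(1)+2\log\frac1\varepsilon\ll L ,$$
so the error terms add up to $O(\varepsilon xL)$. In the main terms use $\log y\ge\varepsilon^2\log x$ and substitute $v=x/u$, $du=x\,dv/v^2$ in absolute value; the range of $v$ lies in $[1,x]$. The result is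
$$\frac{|S(x)|}x\le O(L^{-1/2}+\varepsilon)+\frac2{\varepsilon^2L}J(x).$$
If $J(x)\to0$, then $\limsup|S(x)|/x\ll(\log(1/\varepsilon))^{-1/2}+\varepsilon$ for every small $\varepsilon$, so $S(x)=o(x)$.

**Step B. Passing to the Dirichlet series.** Let $\sigma=1+1/\log x$, $s=\sigma+it$ and $H(s)=\sum_{\mathfrak b}h(\mathfrak b)\mathrm N\mathfrak b^{-s}$. Then $H(s)/s=\int_1^\infty S(v)v^{-s-1}\,dv$; with $v=e^u$ this is the Fourier transform of $S(e^u)e^{-\sigma u}$ on $u>0$, and Plancherel's theorem gives
$$\int_{-\infty}^\infty\Big|\frac{H(s)}s\Big|^2dt=2\pi\int_1^\infty\frac{|S(v)|^2}{v^{2\sigma+1}}\,dv .\tag{11}$$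
By Cauchy–Schwarz, and since $v^{2\sigma+1}\le e^2v^3$ for $v\le x$,
$$J(x)^2\le\frac1{\log x}\int_1^x\frac{|S(v)|^2}{v^3}\,dv\le\frac{e^2}{\log x}\int_1^\infty\frac{|S(v)|^2}{v^{2\sigma+1}}\,dv=\frac{e^2}{2\pi\log x}\int_{-\infty}^\infty\Big|\frac{H(s)}s\Big|^2dt .$$

**Step C. Large $|t|$.** For an integer $k$ apply (11) to $h(\mathfrak b)\mathrm N\mathfrak b^{-ik}$, whose Dirichlet series is $H(s+ik)$ and whose summatory function is $\ll v$. The right side is $\ll\int_1^\infty v^{-1-2/\log x}dv=\frac12\log x$, and $|s|\ll1$ for $t\in[0,1]$. So $\int_k^{k+1}|H(\sigma+it)|^2dt\ll\log x$ uniformly in $k$. Dividing by $|s|^2$ and summing over $k$, for integers $T\ge2$,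
$$\frac1{\log x}\int_{|t|>T}\Big|\frac{H(s)}s\Big|^2dt\ll\frac1T .$$

**Step D. Bounded $t$: saving a power of the supremum.** The trivial bound for the integral in Step B is a constant. To use that $H$ is small compared with $\log x$ on $|t|\le T$, we split $|H|^2=|H|^{1/2}|H|^{3/2}$ and bound the mean of $|H|^{3/2}$. Let $u\ge0$ be the coefficients of $\zeta_K^{3/4}=\prod_{\mathfrak p}(1-\mathrm N\mathfrak p^{-s})^{-3/4}$: $u$ is multiplicative, and $u(\mathfrak p^j)$ is the coefficient of $X^j$ in $(1-X)^{-3/4}$. As $h$ is completely multiplicative, for $\operatorname{Re}s>1$,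
$$H^{3/4}(s):=\prod_{\mathfrak p}(1-h(\mathfrak p)\mathrm N\mathfrak p^{-s})^{-3/4}=\sum_{\mathfrak b}h(\mathfrak b)u(\mathfrak b)\mathrm N\mathfrak b^{-s},\qquad|H^{3/4}|=|H|^{3/4}.$$

We bound the summatory function of $u$. With $B(X)=(1-X)^{-3/4}$ we have $XB'=\frac34\frac X{1-X}B$, that is, $j\,u(\mathfrak p^j)=\frac34\sum_{i=1}^ju(\mathfrak p^{j-i})$. Multiplying by $\log\mathrm N\mathfrak p$ and by the value of $u$ at the part of $\mathfrak b$ prime to $\mathfrak p$, and summing over $\mathfrak p\mid\mathfrak b$, we obtain $u\log\mathrm N=\frac34u*\Lambda_K$. Let $v\ge2$. Then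
$$\sum_{\mathrm N\mathfrak b\le v}\frac{u(\mathfrak b)}{\mathrm N\mathfrak b}\le e\sum_{\mathfrak b}\frac{u(\mathfrak b)}{\mathrm N\mathfrak b^{1+1/\log v}}=e\,\zeta_K\Big(1+\frac1{\log v}\Big)^{3/4}\ll(\log v)^{3/4},$$
$$\sum_{\mathrm N\mathfrak b\le v}u(\mathfrak b)\log\mathrm N\mathfrak b=\frac34\sum_{\mathrm N\mathfrak c\le v}u(\mathfrak c)\psi_K\Big(\frac v{\mathrm N\mathfrak c}\Big)\ll v(\log v)^{3/4},$$
$$\sum_{\mathrm N\mathfrak b\le v}u(\mathfrak b)\log\frac v{\mathrm N\mathfrak b}\le\sum_{\mathrm N\mathfrak b\le v}u(\mathfrak b)\frac v{\mathrm N\mathfrak b}\ll v(\log v)^{3/4}.$$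
Adding the last two lines, $\log v\sum_{\mathrm N\mathfrak b\le v}u(\mathfrak b)\ll v(\log v)^{3/4}$. So $\sum_{\mathrm N\mathfrak b\le v}u(\mathfrak b)\ll v(\log2v)^{-1/4}$ for all $v\ge1$.

The summatory function of $hu$ is bounded by that of $u$. Plancherel, as in (11), applied to $H^{3/4}$ gives
$$\int_{-\infty}^\infty\frac{|H(s)|^{3/2}}{|s|^2}\,dt\ll\int_1^\infty\frac{v^{-1-2/\log x}}{(\log2v)^{1/2}}\,dv\le\int_0^\infty e^{-2r/\log x}r^{-1/2}\,dr\ll(\log x)^{1/2},$$
and therefore
$$\frac1{\log x}\int_{|t|\le T}\Big|\frac{H(s)}s\Big|^2dt\le\frac{\sup_{|t|\le T}|H|^{1/2}}{\log x}\int_{-\infty}^\infty\frac{|H|^{3/2}}{|s|^2}\,dt\ll\Big(\frac{\sup_{|t|\le T}|H(\sigma+it)|}{\log x}\Big)^{1/2}.$$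

**Step E. The supremum is $o(\log x)$.** Here the hypothesis enters. We have $\log|H(\sigma+it)|=\sum_{\mathfrak p}\operatorname{Re}h(\mathfrak p)\mathrm N\mathfrak p^{-\sigma-it}+O(1)$ and $\log\log x=\log\zeta_K(\sigma)+O(1)=\sum_{\mathfrak p}\mathrm N\mathfrak p^{-\sigma}+O(1)$. So
$$\frac{|H(\sigma+it)|}{\log x}\ll\exp(-E_x(t)),\qquad E_x(t)=\sum_{\mathfrak p}\frac{1-\operatorname{Re}h(\mathfrak p)\mathrm N\mathfrak p^{-it}}{\mathrm N\mathfrak p^{1+1/\log x}} .$$
The functions $E_x$ are continuous in $t$ and nondecreasing in $x$, and by hypothesis they tend to $\infty$ pointwise. The convergence is uniform on $[-T,T]$: given $B$, each $t_0$ has a neighborhood on which $E_{x_0}>B$ for some $x_0$, hence $E_x>B$ for all $x\ge x_0$; finitely many neighborhoods cover $[-T,T]$. So the bound in Step D tends to $0$ as $x\to\infty$, for fixed $T$. With Steps B and C, $\limsup J(x)^2\ll1/T$ for every $T$. So $J(x)\to0$, and (i) follows from Step A. $\square$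

## 10. From pairs in a square to cosets of ideals

We now reduce (10) to sums over cosets $\beta+q'O_K$. The primes dividing the discrepancy between $\mathbb Za+\mathbb Z\omega$ and $O_K$ are put aside by congruences.

Let $\mathfrak m=\mathbb Za+\mathbb Z\omega\subseteq O_K$, a subgroup of finite index; $(m,n)\mapsto\alpha(m,n)$ is a bijection $\mathbb Z^2\to\mathfrak m$. Let $K_\infty=K\otimes\mathbb R$, which is $\mathbb R^2$ (with coordinatewise multiplication) or $\mathbb C$. Let $W$ be the set of primes dividing $2a[O_K:\mathfrak m]$, let $J\ge1$, and put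
$$q=\prod_{p\in W}p^J,\qquad q'=q\,[O_K:\mathfrak m].$$

**Step 1. Good classes modulo $q$.** Call a class $(m_0,n_0)$ modulo $q$ good if $p^J\nmid aQ(m_0,n_0)$ for all $p\in W$. By Lemma 1(b), the density of the bad classes tends to $0$ as $J\to\infty$. So it suffices to prove, for every $J$ and every good class, that the sum in (10) restricted to this class converges after division by $N^2$: then (10) differs from a convergent sequence by an error that is arbitrarily small for large $J$.

On a good class $v_p(Q(m,n))$ is constant for each $p\in W$, so $w=\prod_{p\in W}p^{v_p(Q(m,n))}$ is constant. Let $g'$ be completely multiplicative with $g'(p)=g(p)$ for $p\notin W$ and $g'(p)=1$ for $p\in W$. Since $|\mathrm N\alpha|=|a||Q(m,n)|$ and the primes dividing $a$ are in $W$,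
$$g(|Q(m,n)|)=g(w)\,g'(|\mathrm N\alpha|)=g(w)F((\alpha)),\qquad F(\mathfrak b):=g'(\mathrm N\mathfrak b).$$
The function $F$ is completely multiplicative on ideals, with values in $[-1,1]$, and $F(\mathfrak p)=1$ for $\mathfrak p$ above $W$.

**Step 2. Cosets.** The set $\{\alpha(m,n):(m,n)\equiv(m_0,n_0)\ (q)\}$ is a coset of $q\mathfrak m$. Since $q'O_K\subseteq q\mathfrak m$, it is a finite disjoint union of cosets $\beta+q'O_K$. Here $\beta=\alpha(m,n)$ for some $(m,n)$ in a good class, so for $\mathfrak p$ above $p\in W$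
$$v_{\mathfrak p}(\beta)\le v_p(\mathrm N\beta)<J\le v_{\mathfrak p}(q').\tag{12}$$
Let $R\subset K_\infty$ be the image of $(0,1]^2$ under $(x,y)\mapsto ax+\omega y$; then $(m,n)\in[N]^2$ if and only if $\alpha(m,n)\in NR$. So it suffices to show that $N^{-2}\sum_{\alpha\in(\beta+q'O_K)\cap NR}F((\alpha))$ converges as $N\to\infty$, for each such $\beta$.

**Step 3. Smoothing.** We replace the indicator function $1_R$ by a continuous function supported away from non-invertible elements. Given $\varepsilon>0$ choose $\varphi\in C_c(K_\infty^\times)$ with $\int_{K_\infty}|1_R-\varphi|<\varepsilon$; this is possible since $K_\infty\setminus K_\infty^\times$ has measure zero. The function $|1_R-\varphi|$ is Riemann integrable and $|F|\le1$, so replacing $1_R(\alpha/N)$ by $\varphi(\alpha/N)$ changes the normalized sum by $O(\varepsilon)+o(1)$. So it suffices to show that $\Sigma_N/N^2$ converges, where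
$$\Sigma_N=\sum_{\alpha\in\beta+q'O_K}F((\alpha))\,\varphi(\alpha/N).$$
(Note $0\notin\beta+q'O_K$ by (12), as $2\in W$.)

*Example.* For $Q=x^2+y^2$: $a=1$, $\omega=i$, $\mathfrak m=O_K=\mathbb Z[i]$, $W=\{2\}$. With $J=2$ we have $q=q'=4$. The class $m\equiv n\equiv1\pmod4$ is good, as $m^2+n^2\equiv2\pmod4$; here $w=2$ and $\beta=1+i$.

## 11. From cosets to sums over ideals twisted by Hecke characters

We rewrite $\Sigma_N$ as a sum over ideals, in which the size of $\alpha$ is carried by $\mathrm N\mathfrak b$ and its angle by a point of a compact group.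

**Step 1. Parametrizing the coset by ideals.** Let
$$\mathfrak d=(\beta)+q'O_K,\qquad\mathfrak f=q'\mathfrak d^{-1},\qquad\mathfrak b_\beta=(\beta)\mathfrak d^{-1}.$$
At $\mathfrak p$ above $W$, (12) gives $v_{\mathfrak p}(\mathfrak d)=v_{\mathfrak p}(\beta)$, $v_{\mathfrak p}(\mathfrak f)=v_{\mathfrak p}(q')-v_{\mathfrak p}(\beta)>0$ and $v_{\mathfrak p}(\mathfrak b_\beta)=0$. At all other $\mathfrak p$ we have $v_{\mathfrak p}(q')=0$, so $v_{\mathfrak p}(\mathfrak d)=v_{\mathfrak p}(\mathfrak f)=0$. So the primes dividing $\mathfrak f$ are exactly those above $W$, $\mathfrak b_\beta$ is coprime to $\mathfrak f$, and $F(\mathfrak d)=1$. Let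
$$K_{\mathfrak f}=\{\gamma\in K^*:v_{\mathfrak p}(\gamma-1)\ge v_{\mathfrak p}(\mathfrak f)\text{ for all }\mathfrak p\mid\mathfrak f\},$$
a multiplicative group. We claim that $\alpha\mapsto\gamma=\alpha/\beta$ is a bijection
$$\beta+q'O_K\ \longrightarrow\ \{\gamma\in K_{\mathfrak f}:\mathfrak b=(\gamma)\mathfrak b_\beta\text{ is integral}\}.$$
Indeed $\alpha\in\beta+q'O_K$ means $v_{\mathfrak p}(\alpha-\beta)\ge v_{\mathfrak p}(q')$ for all $\mathfrak p$. Above $W$ this says $v_{\mathfrak p}(\gamma-1)\ge v_{\mathfrak p}(q')-v_{\mathfrak p}(\beta)=v_{\mathfrak p}(\mathfrak f)$, and then $v_{\mathfrak p}((\gamma)\mathfrak b_\beta)=0$ automatically. Away from $W$ it says $v_{\mathfrak p}(\alpha)\ge0$, that is, $v_{\mathfrak p}((\gamma)\mathfrak b_\beta)\ge0$. Moreover $(\alpha)=\mathfrak d\mathfrak b$, $\mathfrak b$ is coprime to $\mathfrak f$, and $F((\alpha))=F(\mathfrak b)$.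

**Step 2. The compact group.** Let $J_{\mathfrak f}$ be the group of fractional ideals coprime to $\mathfrak f$, with the discrete topology. Let $\mathrm N$ also denote the norm $K_\infty\to\mathbb R$, so $\mathrm N(rz)=r^2\mathrm N z$ for $r\in\mathbb R$. Put $K^1=\{z\in K_\infty^\times:|\mathrm Nz|=1\}$; for $\gamma\in K^*$ let $\gamma_\infty$ be its image in $K_\infty$ and $\gamma^1=\gamma_\infty|\mathrm N\gamma|^{-1/2}\in K^1$. Let $U_{\mathfrak f}=O_K^*\cap K_{\mathfrak f}$ and
$$\mathcal G=(J_{\mathfrak f}\times K^1)/\Gamma,\qquad\Gamma=\{((\gamma),(\gamma^1)^{-1}):\gamma\in K_{\mathfrak f}\},\qquad\tau(\mathfrak b)=[(\mathfrak b,1)].$$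
The fibre of $\Gamma$ over an element of $J_{\mathfrak f}$ is empty or a coset of $U_{\mathfrak f}$, which has finite index in $O_K^*$ and so, by Dirichlet's unit theorem, is discrete and cocompact in $K^1$. Hence $\Gamma$ is closed and $\mathcal G$ is Hausdorff. The image of $\{1\}\times K^1$ in $\mathcal G$ is open; it is $K^1/U_{\mathfrak f}$, hence compact; and its index is the order of $J_{\mathfrak f}/\{(\gamma):\gamma\in K_{\mathfrak f}\}$, a ray class group, which is finite. So $\mathcal G$ is a compact Hausdorff abelian group.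

*Example, continued.* For $\beta=1+i$ and $q'=4$ we get $\mathfrak d=(1+i)$, $\mathfrak b_\beta=(1)$ and $\mathfrak f=(1+i)^3$. The group $(\mathbb Z[i]/\mathfrak f)^*$ has order $4$ and consists of the classes of the four units, so every ideal in $J_{\mathfrak f}$ has exactly one generator $\gamma\in K_{\mathfrak f}$; for instance, the ideal $(2+i)$ has the generator $i(2+i)=-1+2i=1+i(2+2i)$. Then $[((\gamma),z)]\mapsto\gamma^1z$ identifies $\mathcal G$ with the unit circle, $\tau((\gamma))=\gamma/|\gamma|$, and the characters of $\mathcal G$ give $(\gamma)\mapsto(\gamma/|\gamma|)^l$, $l\in\mathbb Z$.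

**Step 3. Writing $\Sigma_N$ over ideals.** For $\xi\in\mathcal G$ and $r>0$ define
$$\Phi(\xi,r)=\sum_{z\in K^1:\ \xi=[(\mathfrak b_\beta,z)]}\varphi(r^{1/2}\beta^1z).$$
The sum runs over a coset of $U_{\mathfrak f}$ or is empty, because $[(\mathfrak b_\beta,z)]=[(\mathfrak b_\beta,z_0)]$ means $zz_0^{-1}\in U_{\mathfrak f}$. As $\varphi$ has compact support in $K_\infty^\times$ and $|\mathrm N(r^{1/2}\beta^1z)|=r$, only $r$ in a compact interval $[r_1,r_2]\subset(0,\infty)$ and $z$ in a compact subset of $K^1$ contribute. So the sum is locally finite, $z\mapsto\sum_{u\in U_{\mathfrak f}}\varphi(r^{1/2}\beta^1zu)$ is continuous in $(z,r)$ and $U_{\mathfrak f}$-invariant, and $\Phi$, which vanishes on the other cosets of the open subgroup $K^1/U_{\mathfrak f}$, belongs to $C_c(\mathcal G\times(0,\infty))$.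

For an integral $\mathfrak b\in J_{\mathfrak f}$, $\tau(\mathfrak b)=[(\mathfrak b_\beta,z)]$ means $(\mathfrak b\mathfrak b_\beta^{-1},z^{-1})\in\Gamma$, that is, $z=\gamma^1$ for some $\gamma\in K_{\mathfrak f}$ with $(\gamma)=\mathfrak b\mathfrak b_\beta^{-1}$. This $\gamma$ is unique, since $|\mathrm N\gamma|$ is determined by $\mathfrak b$. For $\alpha=\beta\gamma$ we have $|\mathrm N\alpha|=\mathrm N\mathfrak d\,\mathrm N\mathfrak b$, so $\alpha_\infty/N=(\mathrm N\mathfrak d\,\mathrm N\mathfrak b/N^2)^{1/2}\beta^1\gamma^1$. With Step 1,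
$$\Sigma_N=\sum_{\mathfrak b\text{ integral},\,(\mathfrak b,\mathfrak f)=1}F(\mathfrak b)\,\Phi\big(\tau(\mathfrak b),\ \mathrm N\mathfrak d\,\mathrm N\mathfrak b/N^2\big).\tag{13}$$

**Step 4. Expanding $\Phi$.** We separate the two variables. The characters of the compact Hausdorff abelian group $\mathcal G$ separate its points. So by Stone–Weierstrass, applied on $\mathcal G$ times a compact interval and followed by multiplication with a cutoff function equal to $1$ on $[r_1,r_2]$, $\Phi$ is within $\varepsilon$, uniformly, of a finite sum $\sum_jc_j\chi_j(\xi)\rho_j(r)$, where the $\chi_j$ are characters of $\mathcal G$ and $\rho_j\in C_c((0,\infty))$ is supported in $[r_1/2,2r_2]$. Only $\mathfrak b$ with $\mathrm N\mathfrak b\ll N^2$ occur, and there are $O(N^2)$ of them; so the error in $\Sigma_N/N^2$ is $O(\varepsilon)$. In the same way we may replace each $\rho_j$ by a step function. For $\rho=1_{(r',r'']}$ and $h=F\cdot(\chi\circ\tau)$, extended by $0$ to ideals not coprime to $\mathfrak f$, the sum is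
$$S_h\Big(\frac{r''N^2}{\mathrm N\mathfrak d}\Big)-S_h\Big(\frac{r'N^2}{\mathrm N\mathfrak d}\Big).$$
So it suffices to show: for each character $\chi$ of $\mathcal G$, the function $h=F\cdot(\chi\circ\tau)$ has a mean value, that is, $X^{-1}S_h(X)$ converges as $X\to\infty$. Since $\tau$ is a homomorphism on $J_{\mathfrak f}$, $h$ is completely multiplicative with $|h|\le1$, and Proposition 5 can be applied.

## 12. Real values of $F$ leave only quadratic characters

**Definition.** A Größencharakter modulo $\mathfrak f$ is a homomorphism $\theta$ from $J_{\mathfrak f}$ to the unit circle for which there is a continuous homomorphism $\theta_\infty$ from $K_\infty^\times$ to the unit circle (its infinity type) with $\theta((\gamma))=\theta_\infty(\gamma_\infty)$ for all $\gamma\in K_{\mathfrak f}$. In the example above, $(\gamma)\mapsto(\gamma/|\gamma|)^l$ is one.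

Hecke's theorem: $L(s,\theta)=\sum_{(\mathfrak b,\mathfrak f)=1}\theta(\mathfrak b)\mathrm N\mathfrak b^{-s}$, the sum running over integral ideals, extends to an entire function, unless $\theta(\mathfrak b)=\mathrm N\mathfrak b^{iv}$ on $J_{\mathfrak f}$ for some real $v$.

Let $\chi$ be a character of $\mathcal G$ and $h=F\cdot(\chi\circ\tau)$. If $\sum_{\mathfrak p}(1-\operatorname{Re}h(\mathfrak p)\mathrm N\mathfrak p^{-it})/\mathrm N\mathfrak p=\infty$ for all real $t$, then $h$ has mean value $0$ by Proposition 5(i). Otherwise fix $t$ such that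
$$\sum_{\mathfrak p}\frac{1-\operatorname{Re}h(\mathfrak p)\mathrm N\mathfrak p^{-it}}{\mathrm N\mathfrak p}<\infty .\tag{14}$$

**Step 1. Squaring removes $F$.** We transfer (14) to $\chi^2$. For $\mathfrak p\nmid\mathfrak f$ let $z=h(\mathfrak p)\mathrm N\mathfrak p^{-it}$, $\varrho=\operatorname{Re}z$ and $\xi=\chi(\tau(\mathfrak p))^2\mathrm N\mathfrak p^{-2it}$, so that $|\xi|=1$ and $|z|=|F(\mathfrak p)|\le1$. As $F$ is real, $z^2=F(\mathfrak p)^2\xi$. Now
$$1-\operatorname{Re}z^2=1+|z|^2-2\varrho^2\le2(1-\varrho^2)\le4(1-\varrho),$$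
$$1-F(\mathfrak p)^2\le2(1-|F(\mathfrak p)|)\le2(1-\varrho),$$
and therefore
$$1-\operatorname{Re}\xi=(1-\operatorname{Re}z^2)-(1-F(\mathfrak p)^2)\operatorname{Re}\xi\le6(1-\varrho).$$
With (14),
$$\sum_{\mathfrak p\nmid\mathfrak f}\frac{1-\operatorname{Re}\chi^2(\tau(\mathfrak p))\mathrm N\mathfrak p^{-2it}}{\mathrm N\mathfrak p}<\infty .$$

**Step 2. A singularity of an $L$-function.** Let $\theta=\chi^2\circ\tau$ on $J_{\mathfrak f}$. For $\sigma\to1^+$,
$$\log|L(\sigma+2it,\theta)|=\sum_{\mathfrak p\nmid\mathfrak f}\frac{\operatorname{Re}\theta(\mathfrak p)\mathrm N\mathfrak p^{-2it}}{\mathrm N\mathfrak p^\sigma}+O(1)\ge\sum_{\mathfrak p}\frac1{\mathrm N\mathfrak p^\sigma}-O(1)=\log\frac1{\sigma-1}-O(1)$$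
by Step 1. So $|L(\sigma+2it,\theta)|\gg1/(\sigma-1)$, and $L(s,\theta)$ is not holomorphic at $1+2it$.

**Step 3. Consequence: $\theta=1$ and $t=0$.** For $\gamma\in K_{\mathfrak f}$ we have $((\gamma),1)=((\gamma),(\gamma^1)^{-1})\cdot(1,\gamma^1)$, so $\chi(\tau((\gamma)))=\chi([(1,\gamma^1)])$. Hence $\theta$ is a Größencharakter modulo $\mathfrak f$, with infinity type $z\mapsto\chi^2([(1,z|\mathrm Nz|^{-1/2})])$, which is trivial on $\mathbb R_{>0}$. It is not of the form $\mathrm N(\cdot)^{iv}$ with $v\ne0$. Indeed, let $\gamma>1$ be a rational integer with $\gamma\equiv1\pmod{q'}$. Then $\gamma\in K_{\mathfrak f}$ and $\gamma^1=1$, so $\theta((\gamma))=1$, while $\mathrm N((\gamma))^{iv}=\gamma^{2iv}$. If these were equal for all such $\gamma$, then $v\log\gamma\in\pi\mathbb Z$ for all $\gamma=1+q'j$, $j\ge1$. But the differences of consecutive $v\log(1+q'j)$ are nonzero and tend to $0$, a contradiction.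

By Hecke's theorem and Step 2, $\theta=\mathrm N(\cdot)^{iv}$ for some $v$, hence $v=0$ and $\theta\equiv1$. Then $L(s,\theta)=\zeta_K(s)\prod_{\mathfrak p\mid\mathfrak f}(1-\mathrm N\mathfrak p^{-s})$, whose only pole on $\operatorname{Re}s=1$ is $s=1$. So $t=0$.

**Step 4. The mean value exists.** Since $\chi^2\circ\tau\equiv1$, the function $\chi\circ\tau$ takes values $\pm1$, so $h$ is real. By (14) with $t=0$, $\sum_{\mathfrak p}(1-h(\mathfrak p))/\mathrm N\mathfrak p<\infty$. By Proposition 5(ii), $h$ has a mean value.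

So $h$ has a mean value for every character $\chi$ of $\mathcal G$. By Step 4 of Section 11, $\Sigma_N/N^2$ converges; by Section 10, (10) holds. This proves Theorem 3. $\square$
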